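# Tiling $\mathbb Z^d$ by one-dimensional tiles with few gaps

## 1. A lattice with removable sets

Fix a non-empty finite set $T\subset\mathbb Z$. In $\mathbb Z^n$, with standard basis $e_1,\dots,e_n$, write $Te_i=\{te_i:t\in T\}$ for the copy of $T$ along the $i$-th axis, and $[q]=\{1,\dots,q\}$.

**Definition (tileable set).** A subset of $\mathbb Z^n$ is *tileable* if it can be partitioned into translates of the sets $Te_1,\dots,Te_n$. The empty set is tileable.

Two rules will be used all the time. A disjoint union of tileable sets, even an infinite one, is tileable. If $B\subset\mathbb Z^n$ is tileable and $E\subset\mathbb Z^m$ is any set, then $B\times E$ and $E\times B$ are tileable, since we can tile each slice $B\times\{y\}$ or $\{y\}\times B$ separately.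

The proof turns on the following object.

**Definition (system).** A *$(q,M)$-system* (for $T$) is a lattice $V=\mathbb Z^b$ together with pairwise disjoint subsets $X_1,\dots,X_q,Y_1,\dots,Y_M$ such that
$$V\setminus\Big(\bigcup_{i\in I}X_i\cup\bigcup_{j\in J}Y_j\Big)\quad\text{is tileable whenever } I\subset[q],\ J\subset[M],\ |J|=|I|+1 .$$

So we may remove any selection of the sets, provided that exactly one more $Y$ than $X$ is removed.

*Example.* Let $T=\{0,2\}$, $V=\mathbb Z$, $X_1=\{4\}$, $Y_1=\{0\}$, $Y_2=\{2\}$. This is a $(1,2)$-system. The odd integers are always tileable, as $\dots,\{1,3\},\{5,7\},\dots$. Among the even integers, once $0$ is removed the pairs $\{2,4\},\{6,8\},\dots$ and $\{-4,-2\},\{-8,-6\},\dots$ fill the rest. The case of $2$ is a translate of this. Once $0,2,4$ are removed, the pairs $\{6,8\},\dots$ and $\{-4,-2\},\dots$ fill the rest.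

A system turns a *signed* cover by tileable sets into a true partition.

**Proposition 1.** Let $Q\ge2$ and suppose that $T$ has a $(Q,Q)$-system $V=\mathbb Z^b$. Let $U_1,\dots,U_Q,E_1,\dots,E_Q\subset\mathbb Z^a$ be tileable sets with
$$\sum_{j=1}^Q1_{U_j}-\sum_{i=1}^Q1_{E_i}=1\quad\text{on }\mathbb Z^a. \tag{1}$$
Then $\mathbb Z^{a+b}$ is tileable.

*Proof.* For $z\in\mathbb Z^a$ let $I(z)=\{i:z\in E_i\}$ and $J(z)=\{j:z\in U_j\}$. By (1), $|J(z)|=|I(z)|+1$. Consider in $\mathbb Z^a\times V$ the sets
$$E_i\times X_i,\qquad U_j\times Y_j,\qquad \{z\}\times\Big(V\setminus\Big(\bigcup_{i\in I(z)}X_i\cup\bigcup_{j\in J(z)}Y_j\Big)\Big).$$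
The first two kinds are tileable because $E_i$ and $U_j$ are, the third by the definition of a system. Over a fixed $z$ they are the sets $X_i$ $(i\in I(z))$, $Y_j$ $(j\in J(z))$ and the rest of $V$, so they partition the fibre. $\square$

Here is what this is for. A *tile* in $\mathbb Z^n$ is a non-empty finite subset of $\mathbb Z^n$. For $d\ge n$ regard $\mathbb Z^n\subset\mathbb Z^d$ as the points whose last $d-n$ coordinates are $0$. A *copy* of a tile $T\subset\mathbb Z^n$ in $\mathbb Z^d$ is its image under an isometry of $\mathbb Z^d$, and $T$ *tiles* $\mathbb Z^d$ if $\mathbb Z^d$ can be partitioned into copies of $T$. For $T\subset\mathbb Z$, a copy is a translate of $T$, possibly reflected, placed along any coordinate direction. It is known (Gruslys, Leader, Tan) that every tile $T\subset\mathbb Z^n$ tiles $\mathbb Z^d$ for some $d$ depending on $T$, and also that for every fixed $d$ there are one-dimensional tiles that do not tile $\mathbb Z^d$. Say that $T\subset\mathbb Z$ has at most $N$ gaps if it is a union of at most $N+1$ intervals. Stijn Cambie, in "Punctured intervals tile $\mathbb Z^3$",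 arXiv:1808.05433 (2018), poses this question: is there a function $f:\mathbb N\to\mathbb N$ such that every tile $T\subset\mathbb Z$ with at most $N$ gaps tiles $\mathbb Z^{f(N)}$, however long its intervals and gaps are? The answer is yes.

**Theorem 2.** For every $N$ there is $f(N)\in\mathbb N$ such that every tile $T\subset\mathbb Z$ with at most $N$ gaps tiles $\mathbb Z^{f(N)}$. Moreover only translates of the axis-parallel copies $Te_1,\dots,Te_d$, $d=f(N)$, are needed (no reflections).

**Theorem 3.**
(a) Every function $f$ as in the question satisfies $f(N)\ge1+\lceil N/2\rceil$ for all $N\ge1$.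
(b) With $f$ as in Theorem 2, every tile $T\subset\mathbb Z^n$ with $|T|\le t$ tiles $\mathbb Z^{\,nf(t-1)}$. More generally, if a homomorphism $\pi:\mathbb Z^n\to\mathbb Z$ is injective on $T$ and $\pi(T)$ has at most $N$ gaps, then $T$ tiles $\mathbb Z^{\,nf(N)}$.

The proof of Theorem 2 uses the axiom of choice, through a nonprincipal ultrafilter, and gives no explicit bound for $f$. Theorem 3 is not used in it.

A small reduction first. If $\mathbb Z^d$ is tileable, so is $\mathbb Z^{d+1}$ (tile each slice), and an interval tiles $\mathbb Z$. So it suffices to find, for each $N\ge1$, a dimension that works for all tiles with *exactly* $N$ gaps, and then to take a maximum over the values up to $N$. From now on, until Section 9, $N\ge1$ and $T$ is a union of $N+1$ maximal intervals of lengths $a_0,\dots,a_N$, with $\ell=|T|=\sum a_i$. By Proposition 1 two tasks remain: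

1. build a $(q,M)$-system for $T$ whose dimension depends only on $N,q,M$ (Sections 3 and 4);
2. find a signed cover (1) in which both $Q$ and $a$ depend only on $N$ (Sections 5 to 9).

## 2. The tiles $\{0,g\}$ and $\{0,1,3,4\}$

One gap can be harmless. If $g\ge2$, the tile $\{0,g\}$ tiles $\mathbb Z$: within each residue class modulo $g$, pair consecutive elements. Here the gap is arbitrarily long and dimension $1$ suffices.

Now take $T=\{0,1,3,4\}$. Then $T-T=\{-4,\dots,4\}$, so two disjoint translates differ by at least $5$, their hulls are disjoint, and the hole of a copy is never covered by another copy on the same line. Since $T$ is symmetric, reflections do not help, and $T$ does not tile $\mathbb Z$. But $\mathbb Z$ can be *nearly* tiled. The translates of $T$ by $6\mathbb Z$ are disjoint and miss exactly the residues $2,5$ modulo $6$. So $\mathbb Z\setminus(2+3\mathbb Z)$ is tileable, and, translating by $2$ and by $4$, so are $\mathbb Z\setminus(1+3\mathbb Z)$ and $\mathbb Z\setminus3\mathbb Z$.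

**Definition (leftover set).** For $W=\mathbb Z^w$, a set $D\subset W$ is a *leftover set* of $W$ if $W\setminus D$ is tileable.

So for $T=\{0,1,3,4\}$ the three classes modulo $3$ are pairwise disjoint leftover sets of $\mathbb Z$.

The natural attempt is now to fill the leftovers using further directions. Let $D_1,D_2$ be disjoint non-empty leftover sets of $W$, let $W'$ be another lattice, and split $W'=A\sqcup A'$. Tile $(W\setminus D_1)\times\{y\}$ for $y\in A$ and $(W\setminus D_2)\times\{y\}$ for $y\in A'$. What is left is
$$D_1\times A\ \sqcup\ D_2\times A'.$$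
If we fill this with copies in the directions of $W'$, then over a point of $D_1$ we must tile $A$, and over a point of $D_2$ we must tile $A'$. So $A$ and $A'$ are both tileable, and then $W'=A\sqcup A'$ is tileable already. The attempt is circular at exactly this point: a partition of a lattice into tileable sets is what we are looking for. A signed cover (1) asks for less, because overlaps are allowed as long as they are compensated by subtracted tileable sets. The first task is to see that disjoint leftover sets are enough to build systems, and so to make signed covers sufficient.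

One more rule. If $D,D'$ are leftover sets of $W,W'$, then $D\times D'$ is a leftover set of $W\times W'$, because its complement is $(W\setminus D)\times W'\ \sqcup\ D\times(W'\setminus D')$.

## 3. Two disjoint leftover sets

This section produces, for every $T$ with $N$ gaps, two disjoint leftover sets in a lattice whose dimension depends only on $N$. We start with boundedly many leftover sets of $\mathbb Z$ that have no *common* point.

**Lemma 4.** Let $s=2N(N+1)+1$. There are leftover sets $D_1,\dots,D_s$ of $\mathbb Z$ with $\bigcap_iD_i=\emptyset$.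

*Proof.* Let $I$ be a longest interval of $T$ and $\lambda=|I|$. The sets $I+k\lambda$ $(k\in\mathbb Z)$ partition $\mathbb Z$. Make $\mathbb Z$ a graph by joining $k\ne k'$ if $T+k\lambda$ and $T+k'\lambda$ meet, that is, if $(k-k')\lambda\in T-T$. For two different intervals $I_a,I_b$ of $T$, the set $I_a-I_b$ consists of at most $2\lambda-1$ consecutive integers, so it contains at most $2$ multiples of $\lambda$. The set $I_a-I_a$ lies in $(-\lambda,\lambda)$ and contains only the multiple $0$. There are $N(N+1)$ ordered pairs of different intervals, so every degree is at most $2N(N+1)$. Enumerate $\mathbb Z$ and color greedily; $s$ colors suffice. Let $P_i$ be the union of the sets $T+k\lambda$ with $k$ of color $i$. It is a disjoint union, so $P_i$ is tileable and $D_i=\mathbb Z\setminus P_i$ is a leftover set. Since $\bigcup_iP_i\supset\bigcup_k(I+k\lambda)=\mathbb Z$, we get $\bigcap_iD_i=\emptyset$. $\square$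

**Lemma 5.** With $s=2N(N+1)+1$ and $w=2^{s-2}$, the lattice $W=\mathbb Z^w$ has two disjoint leftover sets $D_1,D_2$.

*Proof.* We trade dimension against the number of sets. Claim: if $s\ge3$ and $D_1,\dots,D_s$ are leftover sets of some $W$ with empty intersection, then $W\times W$ has $s-1$ leftover sets with empty intersection. Starting from Lemma 4 and applying the claim $s-2$ times, each time doubling the dimension, proves the lemma.

**Leftover sets that depend on a coordinate.** For any functions $j:D_1\to[s]$ and $i_k:D_k\to[s]$ $(2\le k\le s-1)$ put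
$$D_1^+=\{(u,v):v\in D_1,\ u\in D_{j(v)}\},\qquad D_k^+=\{(u,v):u\in D_k,\ v\in D_{i_k(u)}\}.$$
The complement of $D_1^+$ is the disjoint union of $W\times(W\setminus D_1)$ and the sets $(W\setminus D_{j(v)})\times\{v\}$ with $v\in D_1$. The complement of $D_k^+$ is the disjoint union of $(W\setminus D_k)\times W$ and the sets $\{u\}\times(W\setminus D_{i_k(u)})$ with $u\in D_k$. So these are $s-1$ leftover sets of $W\times W$, and we may choose the functions.

**Choice of the functions.** Put
$$i_k(u)=\begin{cases}k+1&u\in D_s\\ k&u\notin D_s\end{cases}\qquad j(v)=\begin{cases}s&v\in D_2\\ 1&v\notin D_2.\end{cases}$$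

**The intersection is empty.** Let $(u,v)\in\bigcap_{k=1}^{s-1}D_k^+$. Then $u\in D_2\cap\dots\cap D_{s-1}$, $v\in D_1$, $u\in D_{j(v)}$, and $v\in D_{i_k(u)}$ for $2\le k\le s-1$.

If $u\in D_s$, then $v\in D_1\cap D_3\cap\dots\cap D_s$, so $v\notin D_2$ because $\bigcap D_i=\emptyset$. Hence $j(v)=1$ and $u\in D_1$. Now $u$ lies in all of $D_1,\dots,D_s$, a contradiction.

If $u\notin D_s$, then $v\in D_{i_2(u)}=D_2$, so $j(v)=s$ and $u\in D_s$, a contradiction. $\square$

Fix $W,D_1,D_2$ as in Lemma 5. For every $n\ge1$ the $2^n$ sets $D_{i_1}\times\dots\times D_{i_n}$ with $i_1,\dots,i_n\in\{1,2\}$ are pairwise disjoint leftover sets of $W^n$. So we have as many pairwise disjoint leftover sets as we like.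

## 4. Systems from disjoint leftover sets

**Lemma 6.** For all $q\ge1$ and $M\ge2$ there is a $(q,M)$-system for $T$ whose dimension $b$ depends only on $N,q,M$.

*Proof.* **The sets for $q=1$.** Let $n\ge 1$ be least with $2^n\ge M$, let $W^*=W^n$, and let $D_1^*,\dots,D_M^*$ be disjoint leftover sets of $W^*$. Put $\widehat W=W^*\times W$ and $\widehat D_k=D_k^*\times D_1$, a leftover set of $\widehat W$. In $V=W\times\widehat W=W\times W^*\times W$ let
$$X=(W\setminus(D_1\cup D_2))\times W^*\times D_1,\qquad Y_k=D_2\times\widehat D_k=D_2\times D_k^*\times D_1 .$$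
These sets are disjoint: $X$ and the $Y_k$ differ in the first coordinate, and the $Y_k$ differ in the second. We check the two kinds of removal. A fibre *over* $y\in\widehat W$ is a subset of $W\times\{y\}$.

**Removing one $Y_k$.** Tile $(W\setminus D_2)\times\{y\}$ for $y\in\widehat D_k$, and $(W\setminus D_1)\times\{y\}$ for $y\notin\widehat D_k$. This leaves $D_2\times\widehat D_k=Y_k$, which is to be removed, and $D_1\times(\widehat W\setminus\widehat D_k)$, which is tileable.

**Removing $X$, $Y_k$ and $Y_l$, $k\ne l$.** Let
$$A=W^*\times D_1,\qquad R=\big(W^*\setminus(D_k^*\cup D_l^*)\big)\times\big(W\setminus(D_1\cup D_2)\big);$$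
these are disjoint subsets of $\widehat W$. After removing $X$, the fibre over $y\in A$ is $D_1\cup D_2$, and over $y\notin A$ it is $W$. For $y\in R$ tile $(W\setminus D_2)\times\{y\}$. For $y\notin A\cup R$ tile $(W\setminus D_1)\times\{y\}$. What is left has fibre $D_1\sqcup D_2$ over $A$, $D_2$ over $R$, and $D_1$ elsewhere. Taking away $Y_k\cup Y_l=D_2\times(\widehat D_k\cup\widehat D_l)$, where $\widehat D_k,\widehat D_l\subset A$, there remain
$$D_1\times(\widehat W\setminus R)\qquad\text{and}\qquad D_2\times\big((A\cup R)\setminus(\widehat D_k\cup\widehat D_l)\big).$$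
We show that both second factors are tileable.

For the second one, $A\setminus(\widehat D_k\cup\widehat D_l)=(W^*\setminus(D^*_k\cup D^*_l))\times D_1$. Since $D_1\cap D_2=\emptyset$, we have $D_1\cup(W\setminus(D_1\cup D_2))=W\setminus D_2$. Hence
$$(A\cup R)\setminus(\widehat D_k\cup\widehat D_l)=\big(W^*\setminus(D_k^*\cup D_l^*)\big)\times(W\setminus D_2),$$
which is tileable because $W\setminus D_2$ is.

For the first one, the fibre of $\widehat W\setminus R$ over $y_1\in W^*$ is $W$ if $y_1\in D_k^*\cup D_l^*$, and $D_1\cup D_2$ otherwise. Tile $\{y_1\}\times(W\setminus D_1)$ for $y_1\in D_k^*$ and $\{y_1\}\times(W\setminus D_2)$ for $y_1\in D_l^*$. Then $D_1$ is left over the points outside $D_l^*$, and $D_2$ is left over the points outside $D_k^*$. So what remains is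
$$(W^*\setminus D_l^*)\times D_1\ \sqcup\ (W^*\setminus D_k^*)\times D_2,$$
which is tileable because $D_k^*,D_l^*$ are leftover sets. This settles $q=1$, with $b=(n+2)w$.

**The sets for $q\ge2$.** We use induction on $q$. Let $V$ be a $(q-1,q+1)$-system with sets $X_1,\dots,X_{q-1}$ and $Y_0,\dots,Y_q$, and let $V'$ be a $(1,M)$-system with sets $X',Y_1',\dots,Y_M'$. In $V\times V'$ put
$$X_i''=X_i\times V'\ (i<q),\qquad X_q''=Y_1\times X',\qquad Y_k''=Y_0\times Y_k' .$$
These are pairwise disjoint. The dimension is the sum of the dimensions of $V$ and $V'$, so it depends only on $N,q,M$.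

**A selection of sets to remove.** Let $I\subset[q-1]$, let $e\in\{0,1\}$ say whether $X_q''$ is also removed, and let $J\subset[M]$ with $|J|=|I|+1+e$. Put $r=|I|+1\le q$ and write $J=J_1\sqcup\{k_2,\dots,k_r\}$ with $|J_1|=1+e$. For $v'\in V'$ let
$$J(v')=\begin{cases}\{0,2,\dots,r\}&v'\in Y_k',\ k\in J_1,\\ \{0,1,\dots,r\}\setminus\{i\}&v'\in Y'_{k_i},\ 2\le i\le r,\\ \{1,\dots,r\}&\text{otherwise.}\end{cases}$$
In every case $|J(v')|=r=|I|+1$. So, for every $v'$, we can tile
$$\Big(V\setminus\Big(\bigcup_{i\in I}X_i\cup\bigcup_{j\in J(v')}Y_j\Big)\Big)\times\{v'\}.$$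

**What is not covered.** Besides the removed sets $X_i''$ $(i\in I)$, the uncovered part consists of the sets $Y_j\times\{v':j\in J(v')\}$, $0\le j\le r$.

- For $j=1$ this is $Y_1\times(V'\setminus\bigcup_{k\in J_1}Y_k')$, from which $X_q''=Y_1\times X'$ is removed if $e=1$. The rest is tileable, because $|J_1|=1+e$ and $V'$ is a $(1,M)$-system.
- For $2\le j\le r$ it is $Y_j\times(V'\setminus Y_{k_j}')$, which is tileable.
- For $j=0$ it is $Y_0\times\bigcup_{k\in J}Y_k'=\bigcup_{k\in J}Y_k''$, exactly the set to be removed.

So the complement of the selected sets is tileable. $\square$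

Write $b(N,Q)$ for the dimension of the $(Q,Q)$-system given by Lemma 6. The first task is done: a signed cover (1) of $\mathbb Z^a$ with $Q$ sets on each side gives a tiling of $\mathbb Z^{a+b(N,Q)}$.

## 5. Scaled copies of $T$ on a line, and a pull-back to $\mathbb Z^C$

Where should signed covers come from? A single line is too rigid, but scaled copies $S\cdot T$ of the tile on a line can be traded for unscaled copies in a new direction. For instance let $\phi:\mathbb Z^2\to\mathbb Z_{12}$ be the homomorphism with $\phi(e_1)=1$, $\phi(e_2)=2$, and let $T=\{0,1,3,4\}$. The preimage of $2T=\{0,2,6,8\}$ is the disjoint union of the copies $v+Te_2$ with $\phi(v)=0$: if $\phi(z)=2t$ with $t\in T$, then $z=v+te_2$ with $v=z-te_2$. So we look for signed identities among scaled copies, with boundedly many scales.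

Write $T=\bigcup_{i=0}^N\{s_i,\dots,e_i-1\}$ with $s_0<e_0<s_1<e_1<\dots<s_N<e_N$ (the integers $e_i$ should not be confused with basis vectors), and put
$$p_{2i}=s_i/\ell,\qquad p_{2i+1}=e_i/\ell\qquad(0\le i\le N).$$
Then
$$p_0<p_1<\dots<p_{2N+1},\qquad \sum_{j=0}^{2N+1}(-1)^{j+1}p_j=\frac1\ell\sum_i(e_i-s_i)=1. \tag{2}$$
Call $(p_j)$ the *shape* of $T$. For example $\{0,1,3,4\}$ has shape $(0,\tfrac12,\tfrac34,\tfrac54)$. For a set $A$ let $\mathbb Z[A]$ be the free abelian group on symbols $\langle x\rangle$, $x\in A$. The identity that we want is, in $\mathbb Z[\mathbb Q]$,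
$$\langle1\rangle-\langle0\rangle=\sum_{i=1}^c\eta_i\sum_{j=0}^{2N+1}(-1)^{j+1}\langle x_i+\sigma_ip_j\rangle,\qquad \eta_i=\pm1,\ x_i,\sigma_i\in\mathbb Q. \tag{3}$$
If we read $\langle x\rangle$ as the half-line $(-\infty,x)$, this writes an interval of length $1$ as a signed sum of scaled and translated copies of the union of intervals $[p_{2k},p_{2k+1})$.

**Proposition 7.** Suppose that (3) holds for the shape of $T$ with $c\le C$ and all $|\sigma_i|\le C$, where $C\ge1$ is an integer. Put $Q=C\,(2C(N+1)^2+1)$. Then there are tileable sets $U_1,\dots,U_Q,E_1,\dots,E_Q\subset\mathbb Z^C$ satisfying (1) on $\mathbb Z^C$.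

*Proof.* **From symbols to intervals.** Terms of (3) with $\sigma_i=0$ are $0$, because the signs $(-1)^{j+1}$ sum to $0$; delete them. Choose $L\in\mathbb N$, $L\geq 1$, such that $X_i:=Lx_i$ and $S_i:=L\sigma_i/\ell$ are integers for all remaining $i$. Then $S_i\ne0$. Apply to (3) the homomorphism from $\mathbb Z[\mathbb Q]$ to functions on $\mathbb Z$ that sends $\langle x\rangle$ to the restriction of $1_{(-\infty,Lx)}$ to $\mathbb Z$. The left side becomes $1_{[0,L)}$. Since $L(x_i+\sigma_ip_{2k})=X_i+S_is_k$ and $L(x_i+\sigma_ip_{2k+1})=X_i+S_ie_k$, we get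
$$1_{[0,L)}=\sum_i\theta_i1_{B_i}\quad\text{on }\mathbb Z,\qquad\theta_i=\pm1, \tag{4}$$
where, if $S_i>0$, $\theta_i=\eta_i$ and $B_i=\mathbb Z\cap\bigcup_k[X_i+S_is_k,X_i+S_ie_k)$; and if $S_i<0$, $\theta_i=-\eta_i$ and $B_i=\mathbb Z\cap\bigcup_k[X_i+S_ie_k,X_i+S_is_k)$. In both cases $B_i$ is a disjoint union of $N+1$ integer intervals, of lengths $|S_i|a_k$.

**The sets $B_i$ consist of translates of $S_iT$.** If $S_i>0$, cut $[X_i+S_is_k,X_i+S_ie_k)$ into the pieces $[X_i+S_it,X_i+S_i(t+1))$, $s_k\le t<e_k$. This shows that $B_i$ is the disjoint union of the translates $X_i+u+S_iT$, $0\le u<S_i$. If $S_i<0$, the pieces are $[X_i+S_i(t+1),X_i+S_it)$, and $B_i$ is the disjoint union of the translates $X_i-u+S_iT$, $1\le u\le|S_i|$. Also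
$$|S_i|\ell=L|\sigma_i|\le CL. \tag{5}$$

**Wrapping around a cycle.** We now turn the interval $[0,L)$ into a whole group. Choose $k_0\in\mathbb N$ such that $m:=k_0L$ exceeds the diameters of all $B_i$. Then every translate of $B_i$ injects into $\mathbb Z_m$. Let $B_{i,k}\subset\mathbb Z_m$ be the image of $kL+B_i$; it depends only on $k\in\mathbb Z_{k_0}$. Translate (4) by $kL$, push forward to $\mathbb Z_m$ (sum the values over each residue class), and sum over $k\in\mathbb Z_{k_0}$. The intervals $[kL,(k+1)L)$, $0\le k<k_0$, fill $\mathbb Z_m$ once, so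
$$1_{\mathbb Z_m}=\sum_i\theta_i\sum_{k\in\mathbb Z_{k_0}}1_{B_{i,k}} . \tag{6}$$

**Grouping into boundedly many sets.** Fix $i$. If $B_{i,k}$ and $B_{i,k'}$ meet, then $(k-k')L\equiv b-b'\pmod m$ with $b,b'\in B_i$. As $L\mid m$, the integer $b-b'$ is a multiple of $L$, and $(b-b')/L$ determines $k-k'$ in $\mathbb Z_{k_0}$. The set $B_i-B_i$ is a union of $(N+1)^2$ runs of consecutive integers, each of length less than $2|S_i|\ell\le2CL$ by (5), so each run contains at most $2C$ multiples of $L$. Hence for fixed $k$ at most $2C(N+1)^2$ values $k'$ occur. By greedy coloring, the sets $B_{i,k}$, $k\in\mathbb Z_{k_0}$, can be colored with $\kappa=2C(N+1)^2+1$ colors so that sets of the same color are disjoint. Take the union over each color class, for each of the at most $C$ indices $i$, sort these unions according to the sign $\theta_i$, and add empty sets. With $Q=C\kappa$ this gives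
$$1_{\mathbb Z_m}=\sum_{j=1}^Q1_{\bar U_j}-\sum_{j=1}^Q1_{\bar E_j}. \tag{7}$$
Each of the sets $\bar U_j,\bar E_j$ is a disjoint union $\bigsqcup_{b\in B}(b+S_iT)$ in $\mathbb Z_m$, for a single $i$ and some possibly empty $B\subset\mathbb Z_m$, and $t\mapsto S_it$ is injective on $T$ modulo $m$ because translates of $B_i$ inject.

**Pull-back.** Let $\phi:\mathbb Z^C\to\mathbb Z_m$ be the homomorphism that sends the $i$-th basis vector to $S_i$ (and to $1$ if the index $i$ is unused). In the rest of this proof $e_i$ denotes the basis vector. If $\bar U=\bigsqcup_{b\in B}(b+S_iT)$, then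
$$\phi^{-1}(\bar U)=\bigsqcup_{v\in\phi^{-1}(B)}(v+Te_i).$$
Indeed $\phi(v+te_i)=\phi(v)+S_it$, so the sets on the right lie in $\phi^{-1}(\bar U)$. Conversely let $\phi(z)\in\bar U$. There is a unique pair $(b,t)\in B\times T$ with $\phi(z)=b+S_it$. A representation $z=v+t'e_i$ with $\phi(v)\in B$ and $t'\in T$ gives $\phi(z)=\phi(v)+S_it'$, so $t'=t$ and $v=z-te_i$; and this $v$ does satisfy $\phi(v)=b$. So $z$ lies in exactly one of the sets. Hence all $U_j=\phi^{-1}(\bar U_j)$ and $E_j=\phi^{-1}(\bar E_j)$ are tileable subsets of $\mathbb Z^C$, and composing (7) with $\phi$ gives (1). $\square$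

The bound $|\sigma_i|\le C$ was used in (5): it keeps the number of colors under control. So the second task has become the following: *find (3) with $c$ and all $|\sigma_i|$ bounded in terms of $N$ only.*

## 6. The functional equation over $\mathbb Q$, and what is not uniform

Fix a shape $p_0<\dots<p_{2N+1}$ in $\mathbb Q$ as in (2), and forget the bounds for a moment. Let $\mathcal R\subset\mathbb Z[\mathbb Q]$ be the subgroup generated by all elements $\sum_j(-1)^{j+1}\langle x+\sigma p_j\rangle$ with $x,\sigma\in\mathbb Q$, and put $F(x)=\langle x\rangle+\mathcal R\in\mathbb Z[\mathbb Q]/\mathcal R$. By construction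
$$\sum_j(-1)^{j+1}F(x+\sigma p_j)=0 \tag{8}$$
for all $x,\sigma$, and (3) holds for some $c,\eta_i,x_i,\sigma_i$ exactly when $F(1)=F(0)$. So we study functions $F$ with values in an abelian group $G$ that satisfy (8). Let $\Delta_h\varphi(x)=\varphi(x+h)-\varphi(x)$. A *$k$-fold $Y$-difference* of $\varphi$ is a function $\Delta_{y_1}\cdots\Delta_{y_k}\varphi$ with all $y_i\in Y$. For instance, if $\varphi(x)=x^2$ on $\mathbb Q$, then $\Delta_h\Delta_k\varphi=2hk$, and all $3$-fold $\mathbb Q$-differences vanish.

**The tile $\{0,1,3,4\}$ by hand.** With $\sigma$ replaced by $4\sigma$, (8) reads $-F(x)+F(x+2\sigma)-F(x+3\sigma)+F(x+5\sigma)=0$. Put $A_h=\Delta_hF$ and $h=2\sigma$; then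
$$A_h(x+\tfrac32h)=-A_h(x)\quad\text{for all }x,h.$$
So $A_h$ has period $3h$, that is, $\Delta_{3h}\Delta_hF=0$. Hence also $\Delta_hA_{3h}=0$, so $A_{3h}$ has period $h$ for every $h$. Thus $A_h$ has period $h/3$, and in particular period $h$. Two consequences follow. First, $A_h(x+\frac h2)=A_h(x+\frac32h)=-A_h(x)$. Second, $A_h(x)=A_{h/2}(x)+A_{h/2}(x+\frac h2)=2A_{h/2}(x)$, because $A_{h/2}$ has period $h/2$; so $A_h$ itself has period $h/2$. Together, $A_h=-A_h$, so $2A_h=0$ for all $h$, and $A_h=2A_{h/2}=0$. So $F$ is constant. The step with $\frac32h$ and $h$ uses the particular ratio $\frac32$.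

**Every rational shape.** There is a more robust argument, in two moves.

*Elimination.* Choose $\delta_1,\dots,\delta_{2N+1}\in\mathbb Q$. For each $S\subset\{1,\dots,2N+1\}$ take (8) with $(x,\sigma)$ replaced by $(x-\sum_{k\in S}\delta_kp_k,\ \sigma+\sum_{k\in S}\delta_k)$, and add these relations with signs $(-1)^{|S|}$. The argument of the $j$-th term is $x+\sigma p_j+\sum_{k\in S}\delta_k(p_j-p_k)$. If $j\ge1$, the element $k=j$ contributes no shift, so including or excluding it cancels all terms in pairs. Only the term $j=0$ remains, and it must vanish: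
$$\sum_S(-1)^{|S|}F\Big(x+\sigma p_0+\sum_{k\in S}\delta_k(p_0-p_k)\Big)=0 .$$
As $p_0-p_k\ne0$, the steps $\delta_k(p_0-p_k)$ are arbitrary. So all $(2N+1)$-fold differences of $F$ vanish.

*Top degree.* Suppose $F$ is not constant, and let $d\ge1$ be maximal such that some $d$-fold difference $\Delta_{h_1}\cdots\Delta_{h_d}F$ is not identically $0$. Put $H=\Delta_{h_1}\cdots\Delta_{h_{d-1}}F$ and $f(x,h)=H(x+h)-H(x)$. Then $f\ne0$, $f$ is additive in $h$ since $f(x,h+h')-f(x,h)-f(x,h')=\Delta_h\Delta_{h'}H(x)=0$, and $H$ satisfies (8). So, using $\sum_j(-1)^{j+1}=0$, additivity and (2),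
$$0=\sum_j(-1)^{j+1}\big[H(x)+f(x,\sigma p_j)\big]=f\Big(x,\sigma\sum_j(-1)^{j+1}p_j\Big)=f(x,\sigma),$$
a contradiction. The normalization (2) is exactly what excludes the last possibility.

**Where this stops being uniform.** So (3) holds for each shape. But $c$ and $\sigma_i$ may depend on the shape, and there are infinitely many shapes for each $N$. Follow the bound $|\sigma_i|\le C$ through the two moves. In the elimination, $\delta_k$ enters $\sigma$, so with $|\delta_k|\le C$ we only get steps of size at most $C|p_0-p_k|$. For $T=\{0\}\cup\{2,\dots,\ell\}$, $\ell\ge2$, the shape is $(0,\frac1\ell,\frac2\ell,\frac{\ell+1}\ell)$, and the steps from $k=1$ have size at most $C/\ell$: no fixed $C$ gives steps of a fixed size. In the second move we need $\sigma p_j$ to be one of the controlled steps. For two intervals of length $a$ and a gap of length $g$ starting at $0$, the shape is $(0,\frac12,\frac12+\theta,1+\theta)$ with $\theta=g/2a$, and $\theta$ can be any positive rational: as $\theta$ grows, $\sigma p_2$ and $\sigma p_3$ leave every bounded range. Differences $p_j-p_k$ that are very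 small or very large both break the argument.

The way past this is to let a sequence of bad shapes converge to a single shape in an ordered field that contains infinitesimal and infinite elements. There "bounded" means "finite", and it suffices to prove $F(1)=F(0)$ for functions that satisfy (8) *only for finite $\sigma$*. Very small differences will be absorbed as periods of $F$. Very large differences split the indices into far-apart clusters, and a separate lemma on additive functions deals with these.

## 7. Finite elements of an ordered field, and additive functions with far-apart clusters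

Let $K$ be an ordered field and
$$O=\{x\in K:|x|\le n\text{ for some }n\in\mathbb N\},$$
the subring of *finite* elements. For $K=\mathbb Q$ we have $O=\mathbb Q$. If $K$ contains an element $\omega$ larger than every $n\in\mathbb N$, then $\omega\notin O$, and $\omega^{-1}$ is a non-zero element of $O$ that has no inverse in $O$. Four elementary facts:

- **Convexity.** If $Z\subset K$ is an $O$-submodule, $b\in Z$ and $|a|\le|b|$, then $a\in Z$. If $b\ne0$, then $|a/b|\le1$, so $a/b\in O$ and $a=(a/b)b\in Z$; if $b=0$, then $a=0$.
- **Comparability.** Any two $O$-submodules $Z,Z'$ satisfy $Z\subset Z'$ or $Z'\subset Z$. If $b\in Z\setminus Z'$, then every $a\in Z'$ has $|a|<|b|$, since otherwise $b\in Z'$ by convexity; so $a\in Z$ by convexity. In particular, among finitely many submodules there is a smallest one.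
- **Non-units.** The non-units of $O$ are the infinitesimals, i.e. the $x$ with $|x|<1/n$ for all $n\ge1$ (including $0$).
- **Ideal.** The infinitesimals form an ideal of $O$: sums of infinitesimals, and products of an infinitesimal with a finite element, are infinitesimal.

If $\omega$ is infinite and $\varepsilon=\omega^{-1}$, then $O\varepsilon\subset O\subset O\omega$ are three different submodules.

What will remain after the top-degree move? Take the shape $(0,\frac12,\frac12+\theta,1+\theta)$ with $\theta$ infinite. For finite $\sigma$ only the steps $\sigma\cdot\frac12$ within the two pairs $\{p_0,p_1\}$ and $\{p_2,p_3\}$ are finite, and we will be left with a relation of the type $f(x,\frac\rho2)+f(x+\rho(\frac12+\theta),\frac\rho2)=0$. The following lemma shows that such relations force $f=0$. In it the positions $q_\gamma$ are arbitrary elements of $K$, finite or not.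

**Lemma 8.** Let $\mathfrak a=Os$ with $0\ne s\in K$. Let $\Gamma$ be a finite set, $q_\gamma\in K$ and $\ell_\gamma\in O$ for $\gamma\in\Gamma$, with $\sum_\gamma\ell_\gamma=1$. Let $G$ be an abelian group and $f:K\times\mathfrak a\to G$ additive in the second variable, with
$$\sum_{\gamma\in\Gamma}f(x+\rho q_\gamma,\rho\ell_\gamma)=0\qquad(x\in K,\ \rho\in\mathfrak a). \tag{9}$$
Then $f=0$.

*Proof.* **Merging positions.** The purpose of this step is to identify positions that $f$ cannot distinguish. Let
$$\mathrm{Per}(f)=\{z\in K:f(x+\sigma z,h)=f(x,h)\text{ for all }x\in K,\ h\in\mathfrak a,\ \sigma\in O\}.$$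
This is an $O$-submodule of $K$. Write $\gamma\sim\gamma'$ if $s(q_\gamma-q_{\gamma'})\in\mathrm{Per}(f)$. This is an equivalence relation; let $u(f)$ be the number of its classes. Suppose the lemma fails for the given $\mathfrak a,q_\gamma,\ell_\gamma,G$, and among all non-zero $f$ that are additive in the second variable and satisfy (9), choose one with $u=u(f)$ minimal. If $\gamma\sim\gamma'$ and $\rho=\sigma s\in\mathfrak a$ with $\sigma\in O$, then $\rho(q_\gamma-q_{\gamma'})=\sigma\cdot s(q_\gamma-q_{\gamma'})$, so $f(x+\rho q_\gamma,\cdot)=f(x+\rho q_{\gamma'},\cdot)$. Let $q_1,\dots,q_u$ be representatives of the classes, and $\ell_1,\dots,\ell_u\in O$ the sums of the $\ell_\gamma$ over the classes. Then (9) becomes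
$$\sum_{i=1}^uf(x+\rho q_i,\rho\ell_i)=0,\qquad\sum_i\ell_i=1. \tag{10}$$
If $u=1$, this says $f(x+\rho q_1,\rho)=0$ for all $x$ and $\rho$, so $f=0$, a contradiction. So $u\ge2$. Since the non-units form an ideal and $\sum\ell_i=1$, some $\ell_i$ is a unit of $O$. Number the classes so that $\ell_1$ is a unit.

**Elimination of all positions but one.** This step shows that sufficiently many differences of $f$ in $x$ vanish. In Section 6 one difference per position was enough. Here a change of $\rho$ also changes the second argument, so one difference would leave a term; but a second difference of an additive function is $0$, so we use two differences per position. Let $P=\{2,\dots,u\}\times\{1,2\}$, and for $k\in P$ let $i(k)$ be its first entry. Choose $\tau_k\in\mathfrak a$ $(k\in P)$ arbitrarily, and for $S\subset P$ put $\tau_S=\sum_{k\in S}\tau_k$. Take (10) with $(x,\rho)$ replaced by $(x-\sum_{k\in S}\tau_kq_{i(k)},\ \rho+\tau_S)$, multiply by $(-1)^{|S|}$, and sum over $S\subset P$. The $i$-th term becomes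
$$\sum_{S\subset P}(-1)^{|S|}f\Big(x+\rho q_i+\sum_{k\in S}\tau_k(q_i-q_{i(k)}),\ (\rho+\tau_S)\ell_i\Big).$$
Let $i\ge2$, and let $k,k'$ be the two elements of $P$ with first entry $i$. They do not influence the first argument. For a fixed choice of the other elements of $S$, the sum over the inclusion or exclusion of $k,k'$ has the form
$$\pm\big[f(y,c)-f(y,c+\tau_k\ell_i)-f(y,c+\tau_{k'}\ell_i)+f(y,c+\tau_k\ell_i+\tau_{k'}\ell_i)\big]=0$$
by additivity. So the terms with $i\ge2$ are $0$, and therefore the term $i=1$ is $0$. Replacing $x$ by $x-\rho q_1$,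
$$\sum_{S\subset P}(-1)^{|S|}f\Big(x+\sum_{k\in S}\tau_k(q_1-q_{i(k)}),\ (\rho+\tau_S)\ell_1\Big)=0 .$$
Subtract the same equation with $\rho=0$. By additivity,
$$\sum_{S\subset P}(-1)^{|S|}f\Big(x+\sum_{k\in S}\tau_k(q_1-q_{i(k)}),\ \rho\ell_1\Big)=0 .$$
Since $\ell_1$ is a unit, $\rho\ell_1$ runs through all of $\mathfrak a$. Let $\mathfrak b$ be the smallest of the modules $Os(q_1-q_i)$, $2\le i\le u$, attained at $i=i_0$. As $\tau_k$ runs through $\mathfrak a=Os$, the step $\tau_k(q_1-q_{i(k)})$ runs through a module that contains $\mathfrak b$. So all $|P|$-fold $\mathfrak b$-differences of $f$ in the variable $x$ vanish.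

**A new period.** Now we produce a function with fewer classes. Since the classes of $1$ and $i_0$ are different, $s(q_1-q_{i_0})\notin\mathrm{Per}(f)$, so some one-fold $\mathfrak b$-difference of $f$ in $x$ is not identically $0$. Let $e\ge1$ be maximal such that some $e$-fold $\mathfrak b$-difference of $f$ in $x$ is not identically $0$, and let $g$ be such a difference. Then $g\ne0$; it is additive in the second variable; it satisfies (9), because (9) is preserved under translation in $x$ and under differences of such translates; and $\mathrm{Per}(g)\supset\mathrm{Per}(f)$. By maximality of $e$, $\Delta_yg=0$ in $x$ for all $y\in\mathfrak b$, and since $\mathfrak b$ is an $O$-module, $\mathfrak b\subset\mathrm{Per}(g)$. So the classes for $g$ are unions of classes for $f$, and the classes of $1$ and $i_0$ have merged, since $s(q_1-q_{i_0})\in\mathfrak b$. Hence $u(g)<u(f)$, against the minimality of $u(f)$. $\square$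

## 8. Period one over an ordered field

**Proposition 9.** Let $p_0<p_1<\dots<p_{2N+1}$ in $K$ with $\sum_j(-1)^{j+1}p_j=1$. Let $G$ be an abelian group and let $F:K\to G$ satisfy
$$\sum_j(-1)^{j+1}F(x+\sigma p_j)=0\qquad(x\in K,\ \sigma\in O). \tag{11}$$
Then $F(x+1)=F(x)$ for all $x\in K$.

*Proof.* Let
$$Z=\{z\in K:F(x+\sigma z)=F(x)\text{ for all }x\in K,\ \sigma\in O\},$$
an $O$-submodule of $K$. If $1\in Z$, we are done. Suppose $1\notin Z$. Then $O\not\subset Z$, so $Z\subset O$ by comparability. Also $Z$ contains no unit of $O$, for a unit in $Z$ would give $1\in Z$. So $Z$ consists of infinitesimals.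

**Step 1: merge indices that $F$ cannot distinguish.** The purpose is a shorter relation in which the differences between positions are not periods. Put $j\sim k$ if $p_j-p_k\in Z$. By convexity of $Z$ the classes are blocks of consecutive indices. For a class $c$ let $q_c$ be the smallest $p_j$ with $j\in c$, and $n_c=\sum_{j\in c}(-1)^{j+1}$. As the signs alternate, $n_c=0$ if $|c|$ is even, and if $|c|$ is odd, $n_c=\pm1$ is the sign of the first index of $c$. For $j\in c$ and $\sigma\in O$ we have $F(x+\sigma p_j)=F(x+\sigma q_c+\sigma(p_j-q_c))=F(x+\sigma q_c)$, so (11) reads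
$$\sum_cn_cF(x+\sigma q_c)=0 . \tag{12}$$
Let $c_1<\dots<c_r$ be the classes of odd size. The blocks before $c_1$ have even size, so $c_1$ starts at an even index and $n_{c_1}=-1$. It also ends at an even index, so, after blocks of even size, $c_2$ starts at an odd index and $n_{c_2}=1$; and so on: $n_{c_i}=(-1)^i$. As the total number $2N+2$ of indices is even, $r$ is even. Moreover
$$\sum_cn_cq_c-1=\sum_c\sum_{j\in c}(-1)^{j+1}(q_c-p_j)\in Z,$$
so
$$\sum_{i=1}^{r/2}(q_{c_{2i}}-q_{c_{2i-1}})=1+z\quad\text{with }z\in Z .$$
If $r=0$, then $z=-1$ and $1\in Z$, which is excluded. So $r\ge2$. All summands are positive and $z$ is infinitesimal, so $0<q_{c_2}-q_{c_1}\le1+z\le2$. In particular $q_{c_2}-q_{c_1}\in O$. Let $\mathfrak a=Os$ be the smallest of the modules $O(q_{c_1}-q_{c_i})$, $2\le i\le r$, where $s$ is the corresponding difference $q_{c_1}-q_{c_i}$. Then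
$$\mathfrak a\subset O(q_{c_1}-q_{c_2})\subset O,\qquad s\notin Z,$$
the latter because the classes are distinct. So $\mathfrak a\not\subset Z$, and $s\ne0$.

**Step 2: elimination.** The purpose is to show that $F$ behaves like a polynomial along $\mathfrak a$. Let $\delta_2,\dots,\delta_r\in O$. Take (12) with $(x,\sigma)$ replaced by $(x-\sum_{k\in S}\delta_kq_{c_k},\ \sigma+\sum_{k\in S}\delta_k)$, multiply by $(-1)^{|S|}$, and sum over $S\subset\{2,\dots,r\}$. The term of $c_i$ is
$$n_{c_i}\sum_S(-1)^{|S|}F\Big(x+\sigma q_{c_i}+\sum_{k\in S}\delta_k(q_{c_i}-q_{c_k})\Big).$$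
For $i\ge2$ it vanishes, since the element $k=i$ contributes zero shift and the terms cancel in pairs. Hence the term $i=1$ vanishes. Taking $\sigma=0$, and noting that $\delta_k(q_{c_1}-q_{c_k})$ runs through a module containing $\mathfrak a$, we see that all $(r-1)$-fold $\mathfrak a$-differences of $F$ vanish.

**Step 3: the top difference.** Since $\mathfrak a\not\subset Z$ and $\mathfrak a$ is an $O$-module, some one-fold $\mathfrak a$-difference of $F$ is not identically $0$. (So for $r=2$ Step 2 is already a contradiction.) Let $d\ge1$ be maximal such that some $d$-fold $\mathfrak a$-difference $\Delta_{h_1}\cdots\Delta_{h_d}F$ is not identically $0$. Put $H=\Delta_{h_1}\cdots\Delta_{h_{d-1}}F$ and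
$$f(x,h)=H(x+h)-H(x)\qquad(x\in K,\ h\in\mathfrak a).$$
Then $f\ne0$ (take $h=h_d$). Also
$$f(x,h+h')-f(x,h)-f(x,h')=\Delta_h\Delta_{h'}H(x)=0$$
by maximality of $d$, so $f$ is additive in $h$. And $H$ satisfies (11), being a signed sum of translates of $F$.

**Step 4: clusters.** The purpose is to derive a relation (9) for $f$. Put $j\approx k$ if $p_j-p_k\in O$. By convexity the classes $\gamma$ are blocks of consecutive indices. Since $\sum_i(p_{2i+1}-p_{2i})=1$ with positive summands, $0<p_{2i+1}-p_{2i}\le1$. So $2i$ and $2i+1$ always lie in the same class, and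
$$\sum_{j\in\gamma}(-1)^{j+1}=0\quad\text{for every class }\gamma .$$
Let $q_\gamma$ be the smallest $p_j$ with $j\in\gamma$, let $r_j=p_j-q_\gamma\in O$ for $j\in\gamma$, and
$$\ell_\gamma=\sum_{j\in\gamma}(-1)^{j+1}r_j=\sum_{j\in\gamma}(-1)^{j+1}p_j\in O .$$
Then $\sum_\gamma\ell_\gamma=1$. Let $\rho\in\mathfrak a$. As $\mathfrak a\subset O$, we may use (11) for $H$ with $\sigma=\rho$; and $\rho r_j\in\mathfrak a$, so $H(x+\rho p_j)=H(x+\rho q_\gamma)+f(x+\rho q_\gamma,\rho r_j)$. Hence
$$0=\sum_\gamma\sum_{j\in\gamma}(-1)^{j+1}\big[H(x+\rho q_\gamma)+f(x+\rho q_\gamma,\rho r_j)\big]=\sum_\gamma f(x+\rho q_\gamma,\rho\ell_\gamma),$$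
where the terms with $H$ cancel within each class, and additivity was used for the rest. This is (9). By Lemma 8, $f=0$, a contradiction. So $1\in Z$. $\square$

*The two extreme shapes again.* Take $(0,\frac12,\frac12+\theta,1+\theta)$ with $\theta>0$. If $\theta$ is infinitesimal and happens to lie in $Z$, then the indices $1,2$ merge and (12) reads $-F(x)+F(x+\sigma(1+\theta))=0$, with $r=2$. If $\theta$ is infinite, there are two $\approx$-classes with $q_\gamma=0$ and $q_\gamma=\frac12+\theta$ and $\ell_\gamma=\frac12$ each, and Step 4 gives the relation announced before Lemma 8. If $\theta$ is finite, there is only one $\approx$-class, and only the trivial case $u=1$ of Lemma 8 is used.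

## 9. An ultrapower makes the identity uniform

We recall the textbook construction. A *nonprincipal ultrafilter* on $\mathbb N$ is a family of infinite subsets of $\mathbb N$ that is closed under finite intersections and under passing to larger sets, and that contains, for each $A\subset\mathbb N$, either $A$ or its complement. It exists by the axiom of choice. Identify two sequences of rationals if they agree at all $n$ in a set of the ultrafilter. The classes, with coordinatewise addition and multiplication, and with $x<y$ if $x^{(n)}<y^{(n)}$ for all $n$ in a set of the ultrafilter, form an ordered field $K$, the *ultrapower* of $\mathbb Q$. For example, the class of $(n)_n$ is larger than every natural number, so it is not in $O$.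

**Proposition 10.** For each $N\ge1$ there is $C\in\mathbb N$ such that for all rationals $p_0<\dots<p_{2N+1}$ with $\sum_j(-1)^{j+1}p_j=1$, identity (3) holds for some $c\le C$, $\eta_i=\pm1$, and $x_i,\sigma_i\in\mathbb Q$ with $|\sigma_i|\le C$ $(1\le i\le c)$.

*Proof.* **A limit of counterexamples.** If the statement is false, then for every $n\in\mathbb N$ there are rationals $p_0^{(n)}<\dots<p_{2N+1}^{(n)}$ with $\sum_j(-1)^{j+1}p_j^{(n)}=1$ for which no such identity with $C=n$ exists. Let $K$ be the ultrapower of $\mathbb Q$ over a nonprincipal ultrafilter on $\mathbb N$, and let $p_j\in K$ be the class of $(p_j^{(n)})_n$. Then $p_0<\dots<p_{2N+1}$ and $\sum_j(-1)^{j+1}p_j=1$ in $K$.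

**An identity in the limit.** Let $\mathcal R\subset\mathbb Z[K]$ be the subgroup generated by all $\sum_j(-1)^{j+1}\langle x+\sigma p_j\rangle$ with $x\in K$, $\sigma\in O$, and let $F:K\to\mathbb Z[K]/\mathcal R$, $F(x)=\langle x\rangle+\mathcal R$. Then $F$ satisfies (11), so $F(1)=F(0)$ by Proposition 9. That is, $\langle1\rangle-\langle0\rangle\in\mathcal R$. Writing this element as a signed sum of generators, with repetitions, we see that (3) holds in $\mathbb Z[K]$ for some $c$, $\eta_i=\pm1$, $x_i\in K$ and $\sigma_i\in O$. As there are finitely many $\sigma_i$ and each is finite, $|\sigma_i|\le c'$ for all $i$, with some $c'\in\mathbb N$.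

**Back to a coordinate.** Represent $x_i,\sigma_i$ by sequences $x_i^{(n)},\sigma_i^{(n)}$, and $0,1$ by constant sequences. Move all terms of (3) to one side and group the finitely many signed symbols according to their value in $K$. In each group the signs sum to $0$. There are finitely many equalities within the groups and finitely many inequalities $|\sigma_i|\le c'$. Each of them holds at coordinate $n$ for all $n$ in a set of the ultrafilter, so they all hold together for all $n$ in one set of the ultrafilter, and this set is infinite. For each such $n$, the symbols of one group have a common value at $n$ and their signs sum to $0$. So (3) holds in $\mathbb Z[\mathbb Q]$ for $p^{(n)},x_i^{(n)},\sigma_i^{(n)}$; if different groups happen to take the same value at $n$, this only adds zeros. Choose such an $n\ge\max(c,c')$. Then (3) holds for $p^{(n)}$ with $c\le n$ and $|\sigma_i^{(n)}|\le n$, against the choice of $p^{(n)}$. $\square$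

*Proof of Theorem 2.* Let $N\ge1$ and let $C=C(N)$ be as in Proposition 10. Since $\langle1\rangle\ne\langle0\rangle$, we have $c\ge1$ in (3), so $C\ge1$. Let $T$ have exactly $N$ gaps. By Proposition 10, (3) holds for the shape of $T$ with $c\le C$ and $|\sigma_i|\le C$. By Proposition 7 there is a signed cover (1) of $\mathbb Z^C$ by tileable sets, with $Q=C(2C(N+1)^2+1)\ge2$. By Lemma 6, $T$ has a $(Q,Q)$-system of dimension $b(N,Q)$. By Proposition 1, $\mathbb Z^{d(N)}$ is tileable, where
$$d(N)=C(N)+b(N,Q(N))$$
depends only on $N$. The tiling uses only translates of the $Te_i$. Put $f(0)=1$ and $f(N)=\max\{1,d(1),\dots,d(N)\}$. By the reduction in Section 1, every tile with at most $N$ gaps tiles $\mathbb Z^{f(N)}$ by translates of $Te_1,\dots,Te_{f(N)}$. $\square$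

## 10. Counting holes from below, and tiles in $\mathbb Z^n$

*Proof of Theorem 3(a).* The idea is to use tiles whose holes can only be filled from other directions, and to count holes.

**The tile.** For $g\ge1$ let $T$ have $N$ gaps of length $g$, $N-1$ inner intervals of length $1$, and two end intervals of length $g+1$. It has $h=Ng$ holes, $\ell=|T|=2(g+1)+(N-1)=2g+N+1$ elements, and a hull of length $m=h+\ell$. For $N=g=1$ this is $\{0,1,3,4\}$. As $T$ is symmetric, copies of $T$ on a line are translates of each other.

**Hulls on a line are disjoint.** Let the hull of $T$ be $[0,m)$, and suppose that $T$ and $T+t$ are disjoint with $0<t<m$. The first interval $[t,t+g+1)$ of $T+t$ avoids $T$. If $t+g+1\le m$, then it is a run of $g+1$ non-elements of $T$ inside the hull of $T$, which is impossible because the gaps have length $g$. Otherwise $t\ge m-g$ lies in the last interval $[m-g-1,m)$ of $T$; then $t\in T$, and $t\in T+t$ because $0\in T$, again impossible. So in any tiling of $\mathbb Z^d$ by copies of $T$, distinct copies on the same line have disjoint hulls.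

**Each cell is a hole of at most $d-1$ copies.** A cell lies in at most one hull in each of the $d$ directions. It is covered by a copy in some direction, and in that direction the one hull containing it is that of the copy that covers it, of which it is not a hole. So it is a hole of at most one copy for each of the other $d-1$ directions.

**Counting.** Consider a tiling of $\mathbb Z^d$ and a box of side $R$. If a copy meets the box but is not contained in it, its cells in the box lie within distance $m$ of the boundary; so all such copies together cover $O(R^{d-1})$ cells of the box. Hence at least $(R^d-O(R^{d-1}))/\ell$ copies are contained in the box. Their holes lie in the box too, so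
$$\frac h\ell\,(R^d-O(R^{d-1}))\le(d-1)R^d .$$
Letting $R\to\infty$ we get
$$d-1\ge\frac h\ell=\frac{Ng}{2g+N+1}.$$
As $g\to\infty$ the right side tends to $N/2>\lceil N/2\rceil-1$. So for $g$ large it exceeds $\lceil N/2\rceil-1$, and since $d-1$ is an integer, $d-1\ge\lceil N/2\rceil$. With $d=f(N)$ this is the claim. $\square$

*Proof of Theorem 3(b).* **Reduction to the second statement.** Let $|T|\le t$, and let $A$ bound the absolute values of all coordinates of differences of elements of $T$. For an integer $R\ge A+1$, $R\geq 2$, put $\pi(z)=\sum_{i=1}^nR^iz_i$. If $z\ne z'$ in $T$ and $k$ is the largest index with $z_k\ne z_k'$, then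
$$|R^k(z_k-z_k')|\ge R^k>A\sum_{1\le i<k}R^i,$$
since $A\sum_{1\le i<k}R^i\le(R-1)\sum_{1\le i<k}R^i<R^k$. So $\pi(z)\ne\pi(z')$, and $\pi$ is injective on $T$. Also $\pi(T)$ has at most $|T|-1\le t-1$ gaps. So the first statement follows from the second with $N=t-1$.

**Pulling back a tiling.** Let $\pi$ be injective on $T$, let $T'=\pi(T)$ have at most $N$ gaps, and let $d=f(N)$. By Theorem 2 there is a tiling of $\mathbb Z^d$ by sets $v+T'e_i$; fix for each tile one such label $(v,i)$. Let
$$\Phi:(\mathbb Z^n)^d\to\mathbb Z^d,\qquad\Phi(z_1,\dots,z_d)=(\pi(z_1),\dots,\pi(z_d)),$$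
and let $\iota_i:\mathbb Z^n\to(\mathbb Z^n)^d$ be the inclusion of the $i$-th block, so that $\Phi(\iota_i(t))=\pi(t)e_i$. We claim that the sets
$$u+\iota_i(T),\qquad (v,i)\text{ the label of a tile},\quad \Phi(u)=v,$$
partition $(\mathbb Z^n)^d=\mathbb Z^{nd}$. Let $z\in\mathbb Z^{nd}$. If $z=u+\iota_i(t)$ lies in the set belonging to $(v,i)$ and $u$, then $\Phi(z)=v+\pi(t)e_i$ lies in the tile $v+T'e_i$. So $(v,i)$ is the label of the unique tile containing $\Phi(z)$, then $t\in T$ is determined because $\pi$ is injective on $T$, and $u=z-\iota_i(t)$ is determined. Conversely, for the tile $v+T'e_i$ containing $\Phi(z)=v+\pi(t)e_i$, the point $u=z-\iota_i(t)$ satisfies $\Phi(u)=v$, so $z$ does lie in one of the sets. Finally, each $u+\iota_i(T)$ is the image of $T\subset\mathbb Z^n\subset\mathbb Z^{nd}$ under a permutation of coordinates followed by a translation, so it is a copy of $T$. Hence $T$ tiles $\mathbb Z^{\,nf(N)}$. $\square$
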